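# The Bishop–Phelps–Bollobás property fails for operators from real $c_0$ to $\ell_1$

All Banach spaces in these notes are real, except where complex scalars are mentioned explicitly.

## 1. Norm attainment, sign cubes and the noise operator

**Spaces.** $L(X,Y)$ is the space of bounded linear operators with the operator norm, and $B_X$, $S_X$ are the closed unit ball and unit sphere of $X$. The coordinates of $c_0$ are indexed by $0,1,2,\dots$ with unit vectors $e_0,e_1,\dots$, and those of $\ell_1$ by $1,2,\dots$. For a locally compact Hausdorff space $L$, $C_0(L)$ is the space of continuous $f:L\to\mathbb R$ such that $\{|f|\ge c\}$ is compact for every $c>0$, with the sup norm. *Example.* If $L$ is countably infinite and discrete, $C_0(L)$ is $c_0$; if $L$ has $n$ points, it is $\ell_\infty^n$. If $\mu$ is counting measure on $\{1,2,\dots\}$, then $L_1(\mu)=\ell_1$.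

Two elementary facts are used all the time. A convex function on a cube $[-1,1]^n$ takes its maximum at a vertex, so the norm of an operator on $\ell_\infty^n$ is the maximum of $\|Tw\|$ over $w\in\{-1,1\}^n$. And for real $a,b$,
$$\tfrac12\big(|a+b|+|a-b|\big)=\max(|a|,|b|).\tag{1}$$
Identity (1) is special to real scalars: for $a=1$, $b=i$ the left side is $\sqrt2$.

**Definition (norm attainment).** $T\in L(X,Y)$ attains its norm at $u\in S_X$ if $\|Tu\|=\|T\|$. *Example.* The functional $x\mapsto\sum_{i\ge0}2^{-i-1}x_i$ on $c_0$ has norm $1$ and does not attain it: attainment would force $|x_i|=1$ for all $i$, which is impossible as $x_i\to0$.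

**Definition (BPBp).** The pair $(X,Y)$ has the *Bishop–Phelps–Bollobás property for operators*, BPBp for short, if for every $\varepsilon>0$ there is $\eta(\varepsilon)>0$ such that whenever $T\in S_{L(X,Y)}$ and $x_0\in S_X$ satisfy $\|Tx_0\|>1-\eta(\varepsilon)$, there are $u_0\in S_X$ and $S\in S_{L(X,Y)}$ with
$$\|Su_0\|=1,\qquad \|u_0-x_0\|<\varepsilon,\qquad \|S-T\|<\varepsilon .$$
So if $T$ almost attains its norm at $x_0$, a nearby operator attains its norm at a nearby point, and "almost" depends on $\varepsilon$ only, not on $T$ or $x_0$.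

*Example: $(c_0,\mathbb R)$ has the BPBp.* We may assume $\varepsilon<1$. Put $\theta=\varepsilon/2$, $\eta=\varepsilon^2/8$. Let $a\in S_{\ell_1}$, $x_0=(x_i)\in S_{c_0}$ with $|\sum a_ix_i|>1-\eta$; changing the sign of $a$ (and back at the end), assume the sum is positive. Let $P=\{i:a_i\ne0,\ \mathrm{sgn}(a_i)x_i>1-\theta\}$, a finite set because $x_i\to0$. Off $P$ we have $|a_i|-a_ix_i\ge\theta|a_i|$, so $\theta\sum_{i\notin P}|a_i|\le\sum_i(|a_i|-a_ix_i)<\eta$. Hence $p=\sum_{i\in P}|a_i|>1-\eta/\theta=1-\varepsilon/4>0$. Let $u_i=\mathrm{sgn}\,a_i$ on $P$ and $u_i=x_i$ elsewhere, and let $b=a\mathbf 1_P/p$. Then $\|u\|=1$, $\|u-x_0\|\le\theta<\varepsilon$, $\|b\|=1=b(u)$, and $\|b-a\|=2(1-p)<\varepsilon$.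

**Definition (the property for bilinear forms).** The Bishop–Phelps–Bollobás property for bilinear forms on $X\times Y$ means: for every $\varepsilon>0$ there is $\eta(\varepsilon)>0$ such that if $B$ is a bilinear form with $\|B\|=1$, and $x_0\in S_X$, $y_0\in S_Y$ satisfy $B(x_0,y_0)>1-\eta(\varepsilon)$, then there are a norm-one form $A$ and $u\in S_X$, $v\in S_Y$ with $A(u,v)=1$, $\|A-B\|<\varepsilon$, $\|u-x_0\|<\varepsilon$, $\|v-y_0\|<\varepsilon$. *Example.* Let $X=\mathbb R$, so $B(s,y)=s\varphi(y)$ with $\|\varphi\|=1$ and $x_0=\pm1$. Bollobás' theorem (below), applied to $x_0\varphi$ at $y_0$, gives $\psi$ and $v$; then $A(s,y)=s\,x_0\psi(y)$ and $u=x_0$ work, so the property holds.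

**Definition (characters of the sign cube).** Let $G=\{-1,1\}^M$ with uniform probability, expectation $E$ and norms $\|\cdot\|_p$. For $S\subset\{1,\dots,M\}$ put $x^S=\prod_{i\in S}x_i$. These $2^M$ functions are an orthonormal basis of $L_2(G)$; write $\hat h(S)=E[h\,x^S]$, so that $h=\sum_S\hat h(S)x^S$ and $\|h\|_2^2=\sum_S\hat h(S)^2$. The *degree* of $x^S$ is $|S|$. *Example.* For $M=2$ the characters are $1,x_1,x_2,x_1x_2$, and $\max(x_1,x_2)=\frac12(1+x_1+x_2-x_1x_2)$.

**Definition (noise operator).** For $0<\rho<1$,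
$$N_\rho h(y)=E_x\Big[h(x)\prod_{i=1}^M(1+\rho x_iy_i)\Big]=\sum_S\rho^{|S|}\hat h(S)\,y^S ,$$
the second form coming from $\prod_i(1+\rho x_iy_i)=\sum_S\rho^{|S|}x^Sy^S$. For each $y$ the kernel is nonnegative with mean $1$ in $x$, so $\|N_\rho h\|_\infty\le\|h\|_\infty$. *Example.* For $M=2$ the kernel is $1+\rho(x_1y_1+x_2y_2)+\rho^2x_1x_2y_1y_2$; its part of odd degree is $\rho\langle x,y\rangle$, where $\langle x,y\rangle=\sum_ix_iy_i$.

**Textbook facts used.**

* *Hoeffding's inequality.* If $\xi_1,\dots,\xi_n$ are independent with values in $[a,b]$, their average deviates from its mean by more than $t$ with probability at most $2\exp(-2nt^2/(b-a)^2)$.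
* *Nets.* The unit ball of a $d$-dimensional real normed space has an $r$-net with at most $(1+2/r)^d$ points: take a maximal $r$-separated set and compare volumes of the disjoint balls of radius $r/2$ with the ball of radius $1+r/2$.
* *Chebyshev's inequality*, the *Hahn–Banach theorem*, and *Urysohn's lemma* for locally compact Hausdorff spaces.
* *Bollobás' theorem.* For every $\beta>0$ there is $\gamma>0$ such that for every real Banach space $X$, if $\varphi\in S_{X^*}$, $x_0\in S_X$, $\varphi(x_0)>1-\gamma$, there are $\psi\in S_{X^*}$, $u\in S_X$ with $\psi(u)=1$, $\|u-x_0\|<\beta$, $\|\psi-\varphi\|<\beta$.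
* *Minkowski–Weyl and Carathéodory.* A cone in $\mathbb R^n$ cut out by finitely many inequalities $\langle\xi,w\rangle\ge0$ is generated by finitely many vectors; each of its points is a nonnegative combination of a linearly independent subset of the generators.
* *Kakutani's theorem*, in the form: $C_0(L)^*$ is isometric to $L_1(\mu)$ for some positive measure $\mu$.

## 2. Does the real pair $(c_0,\ell_1)$ have the BPBp?

This question is stated as an open problem in M.D. Acosta and J.L. Dávila, "A basis of $\mathbb R^n$ with good isometric properties and some applications to denseness of norm attaining operators", arXiv:1811.08387 (2018). Two facts go with it. With complex scalars, $(c_0,L_1(\mu))$ has the BPBp for every positive measure $\mu$. With real scalars, the norm attaining operators from $c_0$ to $\ell_1$ are dense in $L(c_0,\ell_1)$. Density lets the attaining point lie anywhere; the BPBp asks that it stay near $x_0$, uniformly. The answer is no, as strongly as possible.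

**Theorem 1.** Let $0<\varepsilon<1$ and $\eta>0$. There is $T\in S_{L(c_0,\ell_1)}$ with $\|Te_0\|>1-\eta$, where $e_0$ is a unit basis vector of $c_0$, such that no $u\in S_{c_0}$, $S\in S_{L(c_0,\ell_1)}$ satisfy $\|Su\|=1$, $\|u-e_0\|<\varepsilon$, $\|S-T\|<\varepsilon$. Hence $(c_0,\ell_1)$ fails the BPBp, and no $\eta(\varepsilon)$ exists for any $\varepsilon\in(0,1)$.

**Theorem 2.** Let $L\ne\emptyset$ be locally compact Hausdorff and $\mu$ a positive measure with $L_1(\mu)\ne\{0\}$. The real pair $(C_0(L),L_1(\mu))$ has the BPBp if and only if $C_0(L)$ or $L_1(\mu)$ is finite-dimensional. If both are infinite-dimensional, no $\eta(\varepsilon)$ exists for any $\varepsilon\in(0,1)$.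

**Corollary 3.** For infinite locally compact Hausdorff $L,L'$, the Bishop–Phelps–Bollobás property for real bilinear forms on $C_0(L)\times C_0(L')$ fails. In particular it fails on $c_0\times c_0$.

## 3. Trimming and balancing in finite dimension, and the price $2^n$

We first try to *prove* the BPBp at $x_0=e_0$ for operators on $\ell_\infty^{n+1}$. Write such an operator as
$$T(s,z)=sa+Bz,\qquad s\in\mathbb R,\ z\in\ell_\infty^n,\qquad a=Te_0\in\ell_1,\quad (Bz)_l=\sum_{i=1}^nb_{li}z_i .$$

**Definition (domination, balance, excess).** $B$ is *dominated* by $a$ if $\sum_i|b_{li}|\le|a_l|$ for every $l$. It is *balanced* if $\sum_l\mathrm{sgn}(a_l)b_{li}=0$ for every $i$. The *excess* at $z$ is $\mathrm{ex}(z)=\sum_l(|(Bz)_l|-|a_l|)^+$.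

If $B$ is dominated and balanced, then $T$ attains its norm at $e_0$. Indeed, by convexity in $s$ it suffices to consider $s=\pm1$, and for $\|z\|_\infty\le1$ domination gives $\|{\pm a}+Bz\|=\sum_l|a_l|\pm\sum_l\mathrm{sgn}(a_l)(Bz)_l$, which is $\|a\|$ by balance. Domination alone does not suffice: $T(s,z)=(0.9s+0.1z)e_1$ is dominated and has norm $1$, but $\|Te_0\|=0.9$.

Now let $\|T\|=1$ and $\|a\|>1-\eta$. By (1), for $\|z\|_\infty\le1$,
$$1\ge\tfrac12\big(\|a+Bz\|+\|a-Bz\|\big)=\sum_l\max(|a_l|,|(Bz)_l|)=\|a\|+\mathrm{ex}(z),\qquad\text{so}\quad \mathrm{ex}(z)<\eta .\tag{2}$$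
This holds for each single $z$. Let us repair $T$.

*Trim.* For each $l$ some sign vector $z$ has $|(Bz)_l|=\sum_i|b_{li}|$. Hence
$$\sum_l\Big(\sum_i|b_{li}|-|a_l|\Big)^+\le\sum_{z\in\{-1,1\}^n}\mathrm{ex}(z)\le2^n\eta .$$
Scale down each row of $B$ that is too large; the resulting $B'$ is dominated by $a$, with $\sum_{l,i}|b_{li}-b'_{li}|\le2^n\eta$.

*Balance.* Let $c_i=\sum_l\mathrm{sgn}(a_l)b'_{li}$ and $z_i=\mathrm{sgn}\,c_i$. By domination $\|a+B'z\|=\|a\|+\sum_i|c_i|$, and this is at most $1+2^n\eta$. So $\sum_i|c_i|\le(2^n+1)\eta$. In column $i$, shrink towards $0$ entries for which $\mathrm{sgn}(a_l)b'_{li}$ has the sign of $c_i$, by a total amount $|c_i|$; this is possible because those entries total at least $|c_i|$ in absolute value. The new matrix $B''$ is dominated and balanced.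

*Normalize.* The operator $(s,z)\mapsto\|a\|^{-1}(sa+B''z)$ has norm $1$, attains it at $e_0$, and is within $2^n\eta+(2^n+1)\eta+\eta=(2^{n+1}+2)\eta$ of $T$.

So for fixed $n$ the case $x_0=e_0$ is easy, and for $n=1$ one needs only $6\eta<\varepsilon$. The argument breaks at exactly one place, the trimming: (2) controls the excess for each $z$ separately, while domination requires the worst $z$ in every row at once. Different rows can use different $z$. For instance, with $a=(\frac12,\frac12)$ and $B$ having rows $(\frac c2,\frac c2)$, $(\frac c2,-\frac c2)$, $\frac12<c\le1$, every sign vector has excess $c-\frac12$, but the total row excess is $2(c-\frac12)$. In $c_0$ the number $n$ is unbounded, and the factor $2^n$ destroys uniformity. A counterexample must have small excess at each $z$ and be far from every dominated matrix, in the operator norm.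

## 4. Attainment near $e_0$ forces domination

A domination of this kind is forced on any competitor $S$. We state it so that it also serves Theorem 2.

**Lemma 1.** Let $X$ be a real Banach space, $S\in L(X,L_1(\mu))$, $\|S\|=1$, $u\in S_X$, $\|Su\|=1$. Let $f_1,\dots,f_n\in X$ and $r>0$ satisfy $\|u+r\sum_i\theta_if_i\|\le1$ for all signs $\theta_i=\pm1$. Then $r\sum_i|Sf_i|\le|Su|$ almost everywhere, and $\sum_i\|Sf_i\|\le1/r$.

*Proof.* Fix $\theta$ and put $w=r\sum_i\theta_if_i$. Then $u\pm w\in B_X$, so $\|Su\pm Sw\|\le1$. Averaging and using (1),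
$$\int\max(|Su|,|Sw|)\,d\mu\le1=\int|Su|\,d\mu .$$
The integrand on the left is at least $|Su|$, so $|Sw|\le|Su|$ a.e. There are only finitely many $\theta$, so a.e. this holds for all of them. At each point the maximum over $\theta$ of $|\sum_i\theta_iSf_i|$ is $\sum_i|Sf_i|$. This gives the first claim, and integration gives the second. $\square$

*Application to $c_0$.* Let $S\in S_{L(c_0,\ell_1)}$, $\|u\|=\|Su\|=1$, $\|u-e_0\|<\varepsilon$. Then $|u_i|<\varepsilon$ for $i\ge1$, so Lemma 1 applies with $f_i=e_i$ $(1\le i\le n)$ and $r=1-\varepsilon$: on coordinates $1,\dots,n$ we have $|u_i|+r\le1$, and elsewhere $u$ is unchanged. With $s_{li}=(Se_i)_l$,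
$$\sum_l\sum_{i=1}^n|s_{li}|\le\frac1{1-\varepsilon}.\tag{3}$$

Bound (3) is very restrictive: it bounds the sum of all absolute values of the entries. A linear functional $\Phi(U)=\sum_{l,i}\varphi_{li}(Ue_i)_l$ whose weights are all at most $\delta$ in absolute value therefore satisfies $|\Phi(S)|\le\delta/(1-\varepsilon)$. If also $|\Phi(U)|\le\|U\|$ for all $U$ and $\Phi(T)>\varepsilon+\delta/(1-\varepsilon)$, then $\|S-T\|<\varepsilon$ is impossible. Weights of the form
$$\varphi_{li}=\frac{\langle x_i,y_l\rangle}M,\qquad x_i,y_l\in\{-1,1\}^M,$$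
are averages over $m$ of the sign matrices $y_l(m)x_i(m)$, which makes $|\Phi|\le\|\cdot\|$ automatic; and for random points they are small.

## 5. From the linear kernel to the truncated noise kernel

We need a matrix with small excess at each $z$ and with correlation greater than $\varepsilon$ with these weights. On the whole cube think of operators $z\mapsto E_x[K(x,y)z(x)]$ with a kernel $K$, of excess $E(|\cdot|-1)^+$ against the constant $1$, and of the correlation $E[K(x,y)\langle x,y\rangle/M]$.

*The linear kernel.* The obvious choice is $K=c\langle x,y\rangle$, whose correlation is $c\,E\langle x,y\rangle^2/M=c$. Take $M$ odd and $z(x)=\mathrm{sgn}(\sum_ix_i)$. With $g_M(y)=M^{-1/2}\sum_iy_i$ and $\kappa_M=E|g_M|$, symmetry gives $E[x_iz(x)]=M^{-1}E|\sum_ix_i|=M^{-1/2}\kappa_M$, so $z$ is mapped to $c\,\kappa_M\,g_M$. By the central limit theorem (and $Eg_M^2=1$, which gives uniform integrability) the excess tends to $E(c\sqrt{2/\pi}\,|g|-1)^+$ with $g$ standard Gaussian. For a fixed $c>\varepsilon$ this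 is a fixed positive number, so the excess does not become small. The images are Gaussian-like and not bounded by $1$.

*The full noise kernel.* The linear kernel $\rho\langle x,y\rangle$ is the degree-one part of the kernel of $N_\rho$, which does map functions bounded by $1$ to functions bounded by $1$. Its correlation is still $\rho$, because only the characters of degree one correlate with $\langle x,y\rangle$. But its kernel is nonnegative of mean $1$, so it is genuinely dominated by the constant $1$. Its odd part, with kernel $\frac12(K(x,y)-K(x,-y))$, is dominated as well and has mean $0$ in $y$, so it is balanced; by Section 3 it leads to an operator that attains its norm at $e_0$. It is the weights that fail here: on the full cube $\langle x,y\rangle/M=1$ for $x=y$. For fixed $x$, the kernel of $N_\rho$ is the density of a random $y$ with independent coordinates, $y_i=x_i$ with probability $\frac{1+\rho}2$; its mass sits near $\langle x,y\rangle\approx\rho M$.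

*Few random points.* Pairs with $\langle x,y\rangle\approx\rho M$ are exponentially rare, so a random sample of polynomially many points avoids them, and all weights become small. But sampling the full kernel gives nothing: if $\langle x,y\rangle=t$, its value is $(1-\rho^2)^{M/2}\big(\frac{1+\rho}{1-\rho}\big)^{t/2}$, which is exponentially small for typical $t$ of order $\sqrt M$.

*Truncate first, then sample.* Cutting $N_\rho$ at degree $D$ changes its output by at most $\rho^{D+1}$ in $L_2$. The remaining functions lie in a space of dimension polynomial in $M$, and polynomially many random points represent this space faithfully. So the sampled operator still has small excess at each $z$, while the rare pairs that carried the domination are gone. We keep only odd degrees, so that the images have mean $0$ while the bound $1$ is preserved.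

## 6. Polynomially many points that represent low degree

Fix $\varepsilon\in(0,1)$ and put
$$\rho=\tfrac{1+\varepsilon}2\in(\varepsilon,1),\qquad\delta=\tfrac{(1-\varepsilon)^2}8,\qquad0<\tau\le\tfrac{1-\varepsilon}{32}.$$
Since $1-\rho=\frac{1-\varepsilon}2\ge\tau$, we have $\rho(1+\tau)\le\rho+\tau\le1$. Fix $D\ge1$ with $\rho^{D+1}\le\tau$. Let
$$V=\mathrm{span}\{x^S:|S|\le D\},\quad d=\dim V,\qquad k(x,y)=\sum_{|S|\le D,\ |S|\text{ odd}}\rho^{|S|}x^Sy^S .$$
Then $M+1\le d\le(M+1)^D$. The lower bound counts $|S|\le1$; for the upper bound, every $S$ with $|S|\le D$ is $f(\{1,\dots,D\})\setminus\{0\}$ for some $f:\{1,\dots,D\}\to\{0,1,\dots,M\}$. Also $|k|\le d$, and for $Q\in V$ Cauchy–Schwarz gives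
$$\|Q\|_\infty\le\sum_S|\hat Q(S)|\le\sqrt d\,\|Q\|_2 .\tag{4}$$

**Lemma 2.** If $M$ is large enough and $n=d^3$, there are $x_1,\dots,x_n,y_1,\dots,y_n\in G$ such that

* (a) $\frac1n\sum_j|Q(x_j)|\le E|Q|+\tau\|Q\|_2$ for all $Q\in V$;
* (b) for $Q\in V$ with $\|Q\|_2\le1$: $\frac1n\sum_l(|Q(y_l)|-1)^+\le E(|Q|-1)^++\tau$ and $\big|\frac1n\sum_lQ(y_l)-EQ\big|\le\tau$;
* (c) $|\langle x_j,y_l\rangle|\le\delta M$ for all $j,l$;
* (d) $\frac1{n^2}\sum_{j,l}k(x_j,y_l)\frac{\langle x_j,y_l\rangle}M\ge\rho-\tau$.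

*Proof.* Choose all points independently and uniformly in $G$. We show that each property fails with probability tending to $0$ as $M\to\infty$, with $\varepsilon,\tau,D$ fixed; for large $M$ some choice then has all four.

**Step 1: uniform laws of large numbers on $V$, for (a) and (b).** Let $\psi(t)$ be one of $|t|$, $(|t|-1)^+$, $t$. Each is $1$-Lipschitz with $\psi(0)=0$. Let $B_V=\{Q\in V:\|Q\|_2\le1\}$. For fixed $Q\in B_V$, (4) shows that the variables $\psi(Q(x_j))$ lie in $[-\sqrt d,\sqrt d]$, so by Hoeffding their average deviates from $E\psi(Q)$ by more than $\tau/3$ with probability at most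
$$2\exp\Big(-\frac{2n(\tau/3)^2}{4d}\Big)=2e^{-n\tau^2/(18d)}=2e^{-d^2\tau^2/18}.$$
Take an $r$-net of $B_V$ in $\|\cdot\|_2$ with $r=\tau/(3\sqrt d)$. It has at most $(1+6\sqrt d/\tau)^d\le(7\sqrt d/\tau)^d$ points, as $\tau\le1$. If $\|Q-Q'\|_2\le r$, then by (4) $|\psi(Q)-\psi(Q')|\le\|Q-Q'\|_\infty\le\sqrt d\,r=\tau/3$ everywhere, so both the averages and the expectations of $\psi(Q)$ and $\psi(Q')$ differ by at most $\tau/3$. So outside an event of probability at most $2(7\sqrt d/\tau)^de^{-d^2\tau^2/18}$ the deviation is at most $\tau$ for *all* $Q\in B_V$. This probability tends to $0$ because $d\to\infty$ and $d\log(7\sqrt d/\tau)$ is of smaller order than $d^2$. The same holds for the points $y_l$. Using $\psi=|t|$ for the $x_j$ and scaling $Q$ to norm one gives (a); using $(|t|-1)^+$ and $t$ for the $y_l$ gives (b).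

**Step 2: small inner products, for (c).** For each $j,l$, $\langle x_j,y_l\rangle$ is a sum of $M$ independent uniform signs. By Hoeffding, (c) fails with probability at most $2n^2e^{-\delta^2M/2}\le2(M+1)^{6D}e^{-\delta^2M/2}\to0$.

**Step 3: the correlation, for (d).** Put $F(x,y)=k(x,y)\langle x,y\rangle/M$. Then $|F|\le d$, and for independent $x,y$
$$E\,F=\frac1M\sum_{i=1}^M\ \sum_{|S|\le D,\ |S|\text{ odd}}\rho^{|S|}E[x^Sx_i]\,E[y^Sy_i]=\rho ,$$
since only $S=\{i\}$ contributes. In the variance of $\frac1{n^2}\sum_{j,l}F(x_j,y_l)$, the terms $F(x_j,y_l)$ and $F(x_{j'},y_{l'})$ are independent if $j\ne j'$ and $l\ne l'$. At most $2n^3$ pairs of index pairs remain, each with covariance at most $d^2$. So the variance is at most $2n^3d^2/n^4=2d^2/n=2/d$. By Chebyshev, (d) fails with probability at most $2/(d\tau^2)\to0$. $\square$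

Fix such $M$, $n$ and points from now on.

## 7. Small excess at every single $z$

For $z\in\mathbb R^n$ let $\hat z(S)=\frac1n\sum_jz_jx_j^S$ and
$$p_z(y)=\sum_{|S|\le D,\ |S|\text{ odd}}\rho^{|S|}\hat z(S)\,y^S\in V,\qquad(Rz)_l=p_z(y_l)=\frac1n\sum_jk(x_j,y_l)z_j .$$

**Lemma 3.** If $\|z\|_\infty\le1$, then $\|p_z\|_2\le1$, $E\,p_z=0$ and $E(|p_z|-1)^+\le2\tau$.

*Proof.*

**Step 1: replace $z$ on the sample by a bounded function on the cube.** The noise operator acts on functions on $G$, but $z$ lives on $n$ points. By (a), for $Q\in V$,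
$$\Big|\frac1n\sum_jz_jQ(x_j)\Big|\le\frac1n\sum_j|Q(x_j)|\le\|Q\|_1+\tau\|Q\|_2 .$$
The right side is the norm of $(Q,\tau Q)$ in $L_1(G)\oplus_1L_2(G)$. So $(Q,\tau Q)\mapsto\frac1n\sum_jz_jQ(x_j)$ is a well-defined functional of norm at most $1$ on the subspace $\{(Q,\tau Q):Q\in V\}$. Extend it by Hahn–Banach. As the dual space is $L_\infty(G)\oplus_\infty L_2(G)$, there are functions $z',\tilde z$ on $G$ with $\|z'\|_\infty\le1$, $\|\tilde z\|_2\le1$ and
$$\frac1n\sum_jz_jQ(x_j)=E[z'Q]+\tau E[\tilde zQ]\qquad(Q\in V).$$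
With $Q=x^S$ this says $\hat z(S)=\widehat{z'}(S)+\tau\hat{\tilde z}(S)$ for $|S|\le D$.

**Step 2: the $L_2$ bound and the mean.** Only odd $|S|$ occur in $p_z$, so $E\,p_z=0$, and all factors $\rho^{|S|}$ are at most $\rho$. By Parseval $\|p_z\|_2\le\rho\|z'+\tau\tilde z\|_2\le\rho(1+\tau)\le1$.

**Step 3: compare with a function bounded by $1$.** Let
$$b(y)=\tfrac12\big(N_\rho z'(y)-N_\rho z'(-y)\big)=\sum_{|S|\text{ odd}}\rho^{|S|}\widehat{z'}(S)y^S ,$$
where we used $(-y)^S=(-1)^{|S|}y^S$. As $|N_\rho z'|\le1$, also $|b|\le1$. Moreover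
$$p_z-b=-\sum_{|S|\text{ odd},\,|S|>D}\rho^{|S|}\widehat{z'}(S)y^S+\tau\sum_{|S|\text{ odd},\,|S|\le D}\rho^{|S|}\hat{\tilde z}(S)y^S .$$
The first sum has $L_2$ norm at most $\rho^{D+1}\|z'\|_2\le\tau$ and the second term at most $\tau$. So $\|p_z-b\|_2\le2\tau$. Finally $|b|\le1$ gives $(|p_z|-1)^+\le|p_z-b|$, so $E(|p_z|-1)^+\le\|p_z-b\|_2\le2\tau$. $\square$

## 8. The operator $T$ and its norm

Define $T_0:\ell_\infty^{n+1}\to\ell_1^n$ by $T_0(s,z)=\frac1n\big(s+(Rz)_l\big)_{l=1}^n$. In the notation of Section 3, $a=(\frac1n,\dots,\frac1n)$ and $B=\frac1nR$.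

**Lemma 4.** $\|T_0(1,0)\|=1$ and $1\le\|T_0\|\le1+7\tau$.

*Proof.* The first claim is clear and gives the lower bound. For the upper bound, convexity in $s$ and the symmetry $(s,z)\mapsto(-s,-z)$ let us take $s=1$, $\|z\|_\infty\le1$. For real $t$,
$$|1+t|\le1+t+2(|t|-1)^+ :$$
for $t\ge-1$ the left side is $1+t$; for $t<-1$ both sides equal $-1-t$. By Lemma 3, $p_z\in V$ with $\|p_z\|_2\le1$, so (b) applies to $Q=p_z$. With $E\,p_z=0$ and $E(|p_z|-1)^+\le2\tau$,
$$\frac1n\sum_l|1+p_z(y_l)|\le1+\frac1n\sum_lp_z(y_l)+\frac2n\sum_l(|p_z(y_l)|-1)^+\le1+\tau+2(2\tau+\tau)=1+7\tau .\qquad\square$$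

Let $T:c_0\to\ell_1$ be $\|T_0\|^{-1}T_0$ acting on the coordinates $0,\dots,n$ of $c_0$, with values in the first $n$ coordinates of $\ell_1$. Then $\|T\|=1$ and
$$\|Te_0\|=\|T_0\|^{-1}\ge\frac1{1+7\tau}>1-7\tau .\tag{5}$$

## 9. The correlation functional separates: proof of Theorem 1

Given $\varepsilon\in(0,1)$ and $\eta>0$, choose $\tau$ with $0<\tau\le\frac{1-\varepsilon}{32}$ and $7\tau\le\eta$, and build $T$ as above. By (5), $\|Te_0\|>1-\eta$. Suppose that $u\in S_{c_0}$ and $S\in S_{L(c_0,\ell_1)}$ satisfy $\|Su\|=1$, $\|u-e_0\|<\varepsilon$, $\|S-T\|<\varepsilon$.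

**Step 1: a functional of norm at most $1$.** It will measure the distance from $T$ to $S$. For $U\in L(c_0,\ell_1)$ put
$$\Phi(U)=\sum_{l=1}^n\sum_{i=1}^n(Ue_i)_l\frac{\langle x_i,y_l\rangle}M=\frac1M\sum_{m=1}^M\sum_{l=1}^ny_l(m)\big(Uz^{(m)}\big)_l,\qquad z^{(m)}=\sum_{i=1}^nx_i(m)e_i ,$$
where $x_i(m)$ and $y_l(m)$ are the $m$-th coordinates. Since $|y_l(m)|=1$ and $\|z^{(m)}\|=1$, each inner sum is at most $\|U\|$ in absolute value, so $|\Phi(U)|\le\|U\|$.

**Step 2: $\Phi(S)$ is small.** This uses the domination of $S$. By (3) and (c),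
$$|\Phi(S)|\le\delta\sum_{l}\sum_{i=1}^n|s_{li}|\le\frac\delta{1-\varepsilon}=\frac{1-\varepsilon}8 .$$

**Step 3: $\Phi(T)$ is large.** Here $(Te_i)_l=\|T_0\|^{-1}\frac1{n^2}k(x_i,y_l)$, so (d) and Lemma 4 give
$$\Phi(T)=\|T_0\|^{-1}\frac1{n^2}\sum_{i,l}k(x_i,y_l)\frac{\langle x_i,y_l\rangle}M\ge\frac{\rho-\tau}{1+7\tau}\ge\rho-8\tau .$$
The last inequality holds since $(\rho-8\tau)(1+7\tau)\le\rho-8\tau+7\rho\tau\le\rho-\tau$. And $\rho-8\tau\ge\frac{1+\varepsilon}2-\frac{1-\varepsilon}4=\varepsilon+\frac{1-\varepsilon}4$.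

**Step 4: contradiction.** Combining,
$$\varepsilon+\tfrac{1-\varepsilon}4\le\Phi(T)=\Phi(T-S)+\Phi(S)<\varepsilon+\tfrac{1-\varepsilon}8 ,$$
which is false. So no such $u,S$ exist. Since $\eta>0$ was arbitrary, no $\eta(\varepsilon)$ exists for this $\varepsilon$, and $(c_0,\ell_1)$ fails the BPBp. This proves Theorem 1. $\blacksquare$

## 10. $C_0(L)$ and $L_1(\mu)$ both infinite-dimensional

We start the proof of Theorem 2 by saying concretely what finite dimension means.

**Lemma 5.** If for every $m$ there are $m$ disjoint measurable sets of finite positive measure, then $L_1(\mu)$ is infinite-dimensional. Otherwise $L_1(\mu)$ is isometric to $\ell_1^m$, where $m$ is the maximal number of such sets. Moreover $C_0(L)$ is finite-dimensional if and only if $L$ is finite, and then it is $\ell_\infty^n$ with $n=|L|$.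

*Proof.* Indicators of disjoint sets of finite positive measure are linearly independent, which gives the first claim. Now let $m$ be the maximal number and $B_1,\dots,B_m$ such sets; $m\ge1$ as $L_1(\mu)\ne\{0\}$. Every measurable $A\subset B_i$ has measure $0$ or $\mu(B_i)$, since otherwise $A$ and $B_i\setminus A$ could replace $B_i$, giving $m+1$ sets. Let $f\in L_1(\mu)$. The nonincreasing function $t\mapsto\mu(B_i\cap\{f>t\})$ takes only the values $\mu(B_i)$ and $0$, with limits $\mu(B_i)$ at $-\infty$ and $0$ at $+\infty$. If it jumps at $t_i$, then $f=t_i$ a.e. on $B_i$. Off $\bigcup_iB_i$ the sets $\{|f|>1/k\}$ have finite measure, hence measure $0$ by maximality. So $f=\sum_it_i\mathbf 1_{B_i}$ a.e. and $\|f\|=\sum_i|t_i|\mu(B_i)$, and $f\mapsto(t_i\mu(B_i))_i$ is an isometry onto $\ell_1^m$.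

If $L$ is finite, it is discrete and $C_0(L)=\ell_\infty^n$. If $L$ is infinite, choose any number of distinct points, disjoint open neighborhoods of them (finitely many points of a Hausdorff space can be separated simultaneously), and by Urysohn's lemma continuous functions that vanish off these neighborhoods and equal $1$ at the points. They are linearly independent. $\square$

**Failure for every $\varepsilon\in(0,1)$.** Let both spaces be infinite-dimensional. Given $\varepsilon\in(0,1)$ and $\eta>0$, choose $\tau\le\frac{1-\varepsilon}{32}$ with $7\tau\le\eta$, and keep the points, $R$ and $T_0$ from Sections 6–8.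

**Step 1: transplant $T_0$.** Choose distinct $q_0,\dots,q_n\in L$ with disjoint open neighborhoods $U_0,\dots,U_n$, and continuous compactly supported $e_i:L\to[0,1]$ vanishing off $U_i$ with $e_i(q_i)=1$. By Lemma 5 choose disjoint measurable $B_1,\dots,B_n$ of finite positive measure. For $h\in C_0(L)$ put
$$Th=\|T_0\|^{-1}\sum_{l=1}^n\big(T_0(h(q_0),\dots,h(q_n))\big)_l\,\frac{\mathbf 1_{B_l}}{\mu(B_l)} .$$
The functions $\mathbf 1_{B_l}/\mu(B_l)$ span a copy of $\ell_1^n$, so $\|Th\|=\|T_0\|^{-1}\|T_0(h(q_0),\dots,h(q_n))\|_1\le\|h\|$. Every $\alpha$ in the unit ball of $\ell_\infty^{n+1}$ is $(h(q_i))_i$ for $h=\sum_i\alpha_ie_i$, and $\|h\|\le1$ because the $U_i$ are disjoint. Hence $\|T\|=1$. Also $\|e_0\|=1$ and $\|Te_0\|=\|T_0\|^{-1}>1-7\tau\ge1-\eta$.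

**Step 2: domination of a competitor.** Suppose $\|S\|=\|u\|=\|Su\|=1$, $\|u-e_0\|<\varepsilon$ and $\|S-T\|<\varepsilon$. As $e_0=0$ on $U_1\cup\dots\cup U_n$, we have $|u|<\varepsilon$ there. So $|u|+(1-\varepsilon)\sum_{i=1}^ne_i\le1$ on $L$: on $U_i$ the sum is at most $1-\varepsilon$, and off $\bigcup_{i\ge1}U_i$ it is $0$. Lemma 1 with $f_i=e_i$, $r=1-\varepsilon$ gives $\sum_{i=1}^n\|Se_i\|\le\frac1{1-\varepsilon}$.

**Step 3: the functional.** Put
$$\Phi(U)=\sum_{l,i=1}^n\Big(\int_{B_l}Ue_i\,d\mu\Big)\frac{\langle x_i,y_l\rangle}M=\frac1M\sum_{m=1}^M\int\Big(\sum_ly_l(m)\mathbf 1_{B_l}\Big)\,U\Big(\sum_ix_i(m)e_i\Big)d\mu .$$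
The functions $\sum_ly_l(m)\mathbf 1_{B_l}$ and $\sum_ix_i(m)e_i$ are bounded by $1$, so $|\Phi(U)|\le\|U\|$. By (c) and Step 2, $|\Phi(S)|\le\delta\sum_i\sum_l\int_{B_l}|Se_i|\,d\mu\le\frac{\delta}{1-\varepsilon}=\frac{1-\varepsilon}8$. Since $e_i(q_j)=0$ for $j\ne i$, $\int_{B_l}Te_i\,d\mu=\|T_0\|^{-1}\frac1{n^2}k(x_i,y_l)$, so as in Section 9 $\Phi(T)\ge\rho-8\tau\ge\varepsilon+\frac{1-\varepsilon}4$. Then $\varepsilon+\frac{1-\varepsilon}4\le\Phi(T-S)+\Phi(S)<\varepsilon+\frac{1-\varepsilon}8$, a contradiction. $\square$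

## 11. Finite-dimensional range: moving one vertex functional

Let $L_1(\mu)$ have dimension $m<\infty$; by Lemma 5 it is $\ell_1^m$. We show that $(X,\ell_1^m)$ has the BPBp for *every* real Banach space $X\ne\{0\}$. (This is an instance of the Acosta–Aron–García–Maestre theorem, J. Funct. Anal. 254 (2008), for ranges with property $\beta$; we give the argument for $\ell_1^m$ in full.)

**Step 1: Bollobás' theorem for functionals in the ball.** We need it for $\varphi\in B_{X^*}$. Given $\beta>0$, let $\gamma_0$ be the number in Bollobás' theorem for $\beta/2$ and $\gamma=\min(\gamma_0,\frac\beta2,\frac12)$. If $\varphi\in B_{X^*}$, $x_0\in S_X$, $\varphi(x_0)>1-\gamma$, then $\|\varphi\|>1-\gamma>0$ and $\varphi(x_0)/\|\varphi\|>1-\gamma_0$. So there are $\psi\in S_{X^*}$, $u\in S_X$ with $\psi(u)=1$, $\|u-x_0\|<\frac\beta2$, and $\|\psi-\varphi\|<\frac\beta2+(1-\|\varphi\|)<\beta$.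

**Step 2: the corrected operator.** Given $\varepsilon>0$, choose $\beta>0$ with $\beta(m+1)<\varepsilon$ (so $\beta<\varepsilon$), and $\gamma$ from Step 1; put $\eta(\varepsilon)=\gamma$. Let $\|T\|=1$, $x_0\in S_X$, $\|Tx_0\|>1-\gamma$. Regard $v\in\{-1,1\}^m$ as a functional on $\ell_1^m$ and choose $v$ with $v(Tx_0)=\|Tx_0\|$. Apply Step 1 to $\varphi=T^*v$, getting $\psi,u$. With $\kappa=m\beta/2$ put
$$Sx=Tx+\big[(1+\kappa)\psi(x)-v(Tx)\big]\tfrac vm .$$

**Step 3: the norm of $S$.** We show that the vertex $v$ wins. As $v(v/m)=1$, $S^*v=(1+\kappa)\psi$. For $v'\in\{-1,1\}^m$ with $v'\ne\pm v$ we have $|v'(v/m)|\le1-\frac2m$. Since $\|(1+\kappa)\psi-\varphi\|\le\kappa+\beta$,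
$$\|S^*v'\|\le\|T^*v'\|+(1-\tfrac2m)(\kappa+\beta)\le1+(1-\tfrac2m)(\kappa+\beta)\le1+\kappa ,$$
the last step because $(1-\frac2m)\beta\le\beta=\frac{2\kappa}m$. (For $m=1$ there is no such $v'$.) As $\|S\|=\max_{v'}\|S^*v'\|$ over sign vectors, $\|S\|=1+\kappa=(1+\kappa)\psi(u)=v(Su)\le\|Su\|$.

**Step 4: conclusion.** $S/(1+\kappa)$ has norm $1$ and attains it at $u$, with $\|u-x_0\|<\beta<\varepsilon$. As $\|v/m\|_1=1$, $\|S-T\|\le\kappa+\beta$, and $\|S-S/(1+\kappa)\|=\kappa$. So $S/(1+\kappa)$ is within $2\kappa+\beta=\beta(m+1)<\varepsilon$ of $T$. $\square$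

## 12. Finite-dimensional domain: cones of constant sign and compactness

Let $C_0(L)=\ell_\infty^n$ and let $\mu$ be arbitrary with $L_1(\mu)\ne\{0\}$. We show that $(\ell_\infty^n,L_1(\mu))$ has the BPBp. The plan is to encode each operator by finitely many numbers $\lambda$, so that compactness can choose $\eta$.

**Step 1: cones on which sign functionals do not change sign.** Let $W=\{-1,0,1\}^n$. For each choice of signs $\sigma_w=\pm1$, $w\in W\setminus\{0\}$, consider the cone $\{\xi\in\mathbb R^n:\sigma_w\langle\xi,w\rangle\ge0\ \text{for all }w\}$. These finitely many cones cover $\mathbb R^n$. By Minkowski–Weyl each is finitely generated, and by Carathéodory each is the union of the cones generated by linearly independent subsets of its generators. So $\mathbb R^n=K_1\cup\dots\cup K_r$, where $K_k$ is generated by linearly independent $\xi_{k,1},\dots,\xi_{k,n_k}$ ($1\le n_k\le n$), scaled so that $\|\xi_{k,j}\|_1=1$, and each $\langle\cdot,w\rangle$, $w\in W$, is either $\ge0$ on all of $K_k$ or $\le0$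 on all of $K_k$. *Example.* For $n=2$ the lines $\xi_1=0$, $\xi_2=0$, $\xi_1=\pm\xi_2$ cut the plane into eight sectors; one is generated by $(1,0)$ and $(\frac12,\frac12)$.

**Step 2: a compact parameter set.** For $\lambda=(\lambda_{k,j})\ge0$ and $x\in\ell_\infty^n$ let
$$m(\lambda,x)=\sum_{k,j}\lambda_{k,j}|\langle\xi_{k,j},x\rangle| ,$$
a seminorm in $x$, and let $\Lambda=\{\lambda\ge0:\max_{w\in\{-1,1\}^n}m(\lambda,w)=1\}$. For $\lambda\in\Lambda$, $m(\lambda,\cdot)\le1$ on the unit ball, by convexity. So $\sum_{k,j}\lambda_{k,j}=\sum_{k,j}\lambda_{k,j}\|\xi_{k,j}\|_1=\sum_{i=1}^nm(\lambda,e_i)\le n$, where now $e_1,\dots,e_n$ are the unit vectors of $\mathbb R^n$. Thus $\Lambda$ is closed and bounded, hence compact.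

**Step 3: choice of $\eta$.** For each set $J$ of indices $(k,j)$ let $\Lambda_J=\{\lambda\in\Lambda:\lambda=0\text{ off }J\}$, a compact set. We claim there is $\eta_J>0$ such that if $(\lambda,x_0)\in\Lambda_J\times S_{\ell_\infty^n}$ and $m(\lambda,x_0)>1-\eta_J$, then there is $(\lambda',u)\in\Lambda_J\times S_{\ell_\infty^n}$ with
$$m(\lambda',u)=1,\qquad\|\lambda-\lambda'\|_1<\varepsilon,\qquad\|u-x_0\|<\varepsilon .$$
If not, there are $(\lambda^{(q)},x^{(q)})\in\Lambda_J\times S_{\ell_\infty^n}$ with $m(\lambda^{(q)},x^{(q)})\to1$ and no such pair nearby. A subsequence converges to some $(\lambda',u)$ in this compact set, with $m(\lambda',u)=1$ by continuity, and this pair is eventually within $\varepsilon$: a contradiction. (If $\Lambda_J=\emptyset$, take $\eta_J=1$.) Let $\eta=\min_J\eta_J$; it depends only on $n$ and $\varepsilon$. The sets $J$ are there so that $\lambda'$ vanishes wherever $\lambda$ does.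

**Step 4: encode $T$.** Let $\|T\|=1$, $x_0\in S_{\ell_\infty^n}$, $\|Tx_0\|>1-\eta$. Choosing representatives, put $T(\omega)=((Te_i)(\omega))_i\in\mathbb R^n$, so $(Tx)(\omega)=\langle T(\omega),x\rangle$. If $k$ is the first index with $T(\omega)\in K_k$, write $T(\omega)=\sum_jc_{k,j}(\omega)\xi_{k,j}$ with $c_{k,j}(\omega)\ge0$, and put $c_{k',j}(\omega)=0$ for $k'\ne k$. The cones are closed and, by linear independence, the coefficients are restrictions of linear functionals of $T(\omega)$; so the $c_{k,j}$ are measurable, bounded by a constant times $\|T(\omega)\|_1$, and integrable. Let $\lambda_{k,j}=\int c_{k,j}\,d\mu$.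

For $w\in W$ all $\langle\xi_{k,j},w\rangle$ with the same $k$ have one weak sign, so $|\langle T(\omega),w\rangle|=\sum_{k,j}c_{k,j}(\omega)|\langle\xi_{k,j},w\rangle|$, and integrating,
$$\|Tw\|=m(\lambda,w)\qquad(w\in W).\tag{6}$$
As $\|T\|$ is the maximum of $\|Tw\|$ over $w\in\{-1,1\}^n$, $\lambda\in\Lambda$. For general $x$ the triangle inequality gives $\|Tx\|\le m(\lambda,x)$, so $m(\lambda,x_0)>1-\eta$.

**Step 5: define $S$ by reweighting.** Let $J=\{(k,j):\lambda_{k,j}>0\}$, so $\lambda\in\Lambda_J$, take $(\lambda',u)$ from Step 3, and put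
$$(Sx)(\omega)=\sum_{(k,j)\in J}\frac{\lambda'_{k,j}}{\lambda_{k,j}}\,c_{k,j}(\omega)\langle\xi_{k,j},x\rangle .$$
Off $J$ we have $c_{k,j}=0$ a.e., so $T$ is the same sum with coefficients $1$. Since $|\langle\xi_{k,j},x\rangle|\le\|x\|$, we get $\|S-T\|\le\sum_{(k,j)\in J}|\lambda'_{k,j}-\lambda_{k,j}|<\varepsilon$. At each $\omega$ only one cone is involved and the coefficients are still nonnegative, so exactly as for (6), $\|Sw\|=m(\lambda',w)$ for $w\in W$. In particular $\|S\|=\max_{w\in\{-1,1\}^n}m(\lambda',w)=1$.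

**Step 6: $S$ attains its norm at $u$.** We know $m(\lambda',u)=1$, but $\|Su\|=m(\lambda',u)$ is guaranteed only on $W$; so we pass through a point of $W$. Let $u_F\in W$ have the coordinates $u_i$ where $|u_i|=1$ and $0$ elsewhere. For small $\alpha\in(0,1)$,
$$u=\alpha u_F+(1-\alpha)h,\qquad u_F=\alpha u+(1-\alpha)h',\qquad\|h\|,\|h'\|\le1 .$$
Indeed where $|u_i|=1$ both $h_i$ and $h_i'$ equal $u_i$; elsewhere $h_i=u_i/(1-\alpha)$ and $h'_i=-\alpha u_i/(1-\alpha)$, which are at most $1$ in absolute value for small $\alpha$, as $|u_i|<1$. From $1=m(\lambda',u)\le\alpha m(\lambda',u_F)+(1-\alpha)$ we get $m(\lambda',u_F)=1$, hence $\|Su_F\|=1$ because $u_F\in W$. From $1=\|Su_F\|\le\alpha\|Su\|+(1-\alpha)$ we get $\|Su\|=1$. As $\|u-x_0\|<\varepsilon$ and $\|S-T\|<\varepsilon$, the BPBp holds. $\square$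

Sections 10, 11 and 12 together prove Theorem 2. $\blacksquare$

## 13. Bilinear forms on $C_0(L)\times C_0(L')$

*Proof of Corollary 3.* Let $L,L'$ be infinite, $X=C_0(L)$, $Y=C_0(L')$, and suppose the property for bilinear forms on $X\times Y$ holds with some $\eta(\cdot)$. A bilinear form $B$ corresponds isometrically to $T_B\in L(X,Y^*)$, $(T_Bx)(y)=B(x,y)$. We deduce the BPBp of $(X,Y^*)$ with the same $\eta$. Let $\|T\|=1$, $x_0\in S_X$, $\|Tx_0\|>1-\eta(\varepsilon)$, and let $B$ be the form with $T_B=T$. Choose $y_0\in S_Y$ with $B(x_0,y_0)=(Tx_0)(y_0)>1-\eta(\varepsilon)$. The property gives a norm-one form $A$ and $u\in S_X$, $v\in S_Y$ with $A(u,v)=1$, $\|A-B\|<\varepsilon$, $\|u-x_0\|<\varepsilon$. Put $S=T_A$. Then $\|S\|=1$, $\|Su\|\ge A(u,v)=1$, so $\|Su\|=1$, and $\|S-T\|<\varepsilon$. So $(C_0(L),C_0(L')^*)$ has the BPBp.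

By Kakutani's theorem $C_0(L')^*$ is isometric to some $L_1(\mu)$, which is infinite-dimensional because $C_0(L')$ is (Lemma 5); also $C_0(L)$ is infinite-dimensional. This contradicts Theorem 2. For $c_0\times c_0$ one has $c_0^*=\ell_1$, and Theorem 1 alone gives the contradiction. $\blacksquare$
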